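# One-ended hyperbolic 3-manifolds in the 3-sphere are limits of knot complements

## A ladder surface times a line

Take a closed hyperbolic surface of genus two and a non-separating simple closed geodesic $c$ on it. Cutting along $c$ gives a surface $X$ of genus one with two geodesic boundary circles $c_-$ and $c_+$. Take copies $X_j$ of $X$, $j\in\mathbb Z$, and glue $c_+\subset X_j$ to $c_-\subset X_{j+1}$ in the way that would give back the closed surface. The result $S$ is an infinite cyclic cover of the closed surface. It is a complete hyperbolic surface that looks like an infinite ladder, and $S=\mathbb H^2/\Gamma$ with $\Gamma$ a torsion-free Fuchsian group. Let $\Gamma$ act on $\mathbb H^3$, preserving a totally geodesic plane $\mathbb H^2$ and its two sides. Nearest-point projection to the plane and signed distance from it give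
$$M=\mathbb H^3/\Gamma\;\cong\; S\times\mathbb R .$$

*$M$ has one end.* A compact set lies in some $A\times[-t,t]$ with $A\subset S$ compact. The complement of $A\times[-t,t]$ is connected: any of its points can be moved along its vertical line, upward or downward, to height of absolute value larger than $t$, and the parts $S\times(t,\infty)$ and $S\times(-\infty,-t)$ are joined by a vertical line over a point of $S\setminus A\neq\emptyset$.

*$M$ embeds in $\mathbb S^3$.* Draw the ladder $S$ in $\mathbb R^3$; a tubular neighborhood is $S\times\mathbb R$.

*$\Gamma$ is not finitely generated.* Let $S_n=X_{-n}\cup\dots\cup X_n$. It has $\chi(S_n)=-2(2n+1)$ and nonempty boundary, so $\Gamma_n=\pi_1(S_n)$ is free of rank $4n+3$. It injects into $\Gamma$ because the boundary curves of $S_n$ are essential in $S$, and $\Gamma=\bigcup_n\Gamma_n$. If $\Gamma$ were finitely generated, it would equal $\Gamma_n$ for all large $n$, and the ranks $4n+3$ exclude this.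

Now look at the covers $M_n=\mathbb H^3/\Gamma_n$. The surface $\mathbb H^2/\Gamma_n$ is $S_n$ with open annuli glued to its boundary circles, so
$$M_n\cong \operatorname{int}(S_n)\times\mathbb R\cong\operatorname{int}\bigl(S_n\times[-1,1]\bigr),$$
the interior of a handlebody of genus $4n+3$. This is one-ended, it embeds in $\mathbb S^3$, and its fundamental group *is* finitely generated. How well does $M_n$ approximate $M$? Fix $\tilde p\in\mathbb H^3$ with images $p\in M$ and $p_n\in M_n$, and fix $R>0$. By discreteness only finitely many $\gamma\in\Gamma$ satisfy $d(\tilde p,\gamma\tilde p)\le 2R$, so for large $n$ all of them lie in $\Gamma_n$. Two points of $B(\tilde p,R)$ that are identified in $M$ are identified by one of these finitely many elements, so they are already identified in $M_n$. Hence the ball of radius $R$ about $p_n$ in $M_n$ is isometric to the ball of radius $R$ about $p$ in $M$. Thus an infinitely generated group can be studied through finitely generated ones, provided that the covers are good. We now make this precise.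

## Geometric limits and the problem

A *knot complement* is $M_K=\mathbb S^3\setminus K$ with $K\subset\mathbb S^3$ a non-trivial knot. The knot is *hyperbolic* if $M_K$ admits a complete hyperbolic metric; by Mostow–Prasad rigidity this metric is unique.

**Definition (geometric limit).** A complete hyperbolic 3-manifold $M$ is a geometric limit of a sequence of hyperbolic manifolds $M_i$ if there are basepoints $p\in M$ and $p_i\in M_i$ such that, as $i\to\infty$, larger and larger balls about $p$ in $M$ admit better and better almost isometric embeddings into balls about $p_i$ in $M_i$. A *limit of knot complements* is a geometric limit of a sequence of hyperbolic knot complements.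

A small example: let $M_i=\mathbb H^3/\langle g_i\rangle$ with $g_i$ loxodromic of translation length $\ell_i\to\infty$, and let $p_i$ lie on the closed geodesic. Every non-trivial element moves every point by at least $\ell_i$, so balls of radius less than $\ell_i/2$ about $p_i$ are isometric to balls in $\mathbb H^3$. So $\mathbb H^3$ is a geometric limit of the $M_i$.

**Definition (one end).** A connected manifold $M$ is one-ended if it is noncompact and, for every compact $K\subset M$, exactly one component of $M\setminus K$ has noncompact closure. The interior of a compact manifold $C$ has as many ends as $\partial C$ has components.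

The starting point is the following result, quoted in the form in which it comes with the problem. The problem is from Jessica S. Purcell and Juan Souto, "Geometric limits of knot complements", arXiv:0902.1662 (2009).

**Quoted Theorem.** *Let $N$ be a complete hyperbolic 3-manifold with finitely generated fundamental group and a single topological end. If $N$ is homeomorphic to a submanifold of $\mathbb S^3$, then $N$ is a geometric limit of a sequence of hyperbolic knot complements in $\mathbb S^3$.*

The Quoted Theorem applies to each $M_n$ of our ladder example, and the comparison of balls then shows that the ladder manifold $S\times \mathbb R$ is a limit as well. This agrees with a known consequence quoted with the problem: for $\Gamma\subset\mathrm{PSL}_2\mathbb R$ torsion-free Fuchsian, possibly infinitely generated, $\mathbb H^3/\Gamma$ is a limit of knot complements if and only if the surface $\mathbb H^2/\Gamma$ is non-compact. The problem asks whether the hypothesis "finitely generated" can be dropped altogether. It can.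

**Theorem A.** *Every one-ended complete hyperbolic 3-manifold which embeds into $\mathbb S^3$ is a geometric limit of hyperbolic knot complements, whether or not $\pi_1$ is finitely generated.*

Here "embeds into $\mathbb S^3$" means "is homeomorphic to a submanifold of $\mathbb S^3$". The proof gives more. Manifolds are smooth, codimension-$0$ submanifolds are smooth with boundary, and "f.g." means finitely generated. For a connected 3-manifold $M$ consider the condition

> (E) every compact codimension-$0$ submanifold of $M$ is homeomorphic to a subset of $\mathbb S^3$.

If $M$ is homeomorphic to a submanifold of $\mathbb S^3$, then (E) holds.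

**Theorem B.** *For a one-ended complete hyperbolic 3-manifold $M=\mathbb H^3/\Gamma$ the following are equivalent:*

1. *$M$ is a geometric limit of hyperbolic knot complements in $\mathbb S^3$;*
2. *$M$ satisfies (E);*
3. *$\Gamma=\bigcup_n\Gamma_n$ with $\Gamma_1\subset\Gamma_2\subset\cdots$ f.g., and each $\mathbb H^3/\Gamma_n$ is one-ended and homeomorphic to a submanifold of $\mathbb S^3$.*

**Corollary C.** *If $\Gamma$ is a torsion-free, locally free, discrete group of orientation-preserving isometries of $\mathbb H^3$, then $\mathbb H^3/\Gamma$ is a limit of knot complements.*

(*Locally free* means that every f.g. subgroup is free; the ladder group is an example.) Theorem A is the implication (2)⇒(1) of Theorem B. One-endedness cannot be dropped in Theorem A: for $\Gamma$ Fuchsian with $\Sigma=\mathbb H^2/\Gamma$ closed, $\Sigma\times\mathbb R$ embeds in $\mathbb S^3$ but is not a limit, by the known consequence above.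

The ball comparison from the first section works for every tower.

**Lemma 1 (towers).** *Let $\Gamma=\bigcup_n\Gamma_n$ be a torsion-free discrete group of isometries of $\mathbb H^3$, with $\Gamma_1\subset\Gamma_2\subset\cdots$. If each $M_n=\mathbb H^3/\Gamma_n$ is a limit of knot complements, then so is $M=\mathbb H^3/\Gamma$.*

*Proof.* **Step 1: balls of $M$ lift isometrically to $M_n$.** Fix $\tilde p$, $p$, $p_n$ as before and $R>0$. The set $\{\gamma\in\Gamma:d(\tilde p,\gamma\tilde p)\le2R\}$ is finite, hence contained in $\Gamma_n$ for all large $n$. For such $n$ the covering $M_n\to M$ maps $B(p_n,R)$ onto $B(p,R)$, since both are images of $B(\tilde p,R)$. It is injective on $B(p_n,R)$: if $x,y\in B(\tilde p,R)$ and $y=\gamma x$ with $\gamma\in\Gamma$, then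
$$d(\tilde p,\gamma\tilde p)\le d(\tilde p,y)+d(\gamma x,\gamma\tilde p)\le 2R,$$
so $\gamma\in\Gamma_n$, and $x,y$ have the same image in $M_n$. The inverse is a Riemannian isometric embedding of $B(p,R)$ onto $B(p_n,R)$. Choose $n_1<n_2<\cdots$ such that radius $k$ works for all $n\ge n_k$, and let $R_n$ be the largest $k$ with $n_k\le n$ (discard $n<n_1$). Then $R_n\to\infty$, and $B(p,R_n)\cong B(p_n,R_n)$.

**Step 2: a diagonal choice of knots.** The manifold $M_n$ is a limit of knot complements with respect to some basepoint $q\in M_n$. The ball $B(p_n,R_n)$ lies in $B(q,R_n+d(q,p_n))$, so we may restrict almost isometric embeddings of large balls about $q$ to $B(p_n,R_n)$. Hence there are a hyperbolic knot complement $M_{K_n}$ and an embedding $B(p_n,R_n)\to M_{K_n}$ that is almost isometric with error at most $\frac1n$. Compose it with $B(p,R_n)\to B(p_n,R_n)$ and take the image of $p$ as basepoint of $M_{K_n}$. Since lengths of paths are almost preserved, the image lies in a ball about this basepoint of radius at most $2R_n$, say. So $M$ is the geometric limit of the $M_{K_n}$. $\square$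

This lemma gives (3)⇒(1) of Theorem B, by the Quoted Theorem. Also (1)⇒(2) is short: a compact codimension-$0$ submanifold of $M$ lies in some ball $B(p,R)$, and this ball embeds in some $M_{K_i}\subset\mathbb S^3$. All the work is in (2)⇒(3): *find a tower of good covers*.

## Rank-two cusps spoil an arbitrary tower

The obvious try is to enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ and put $\Gamma_n=\langle\gamma_1,\dots,\gamma_n\rangle$. Lemma 1 is satisfied with any tower. What fails is the input: the Quoted Theorem needs $\mathbb H^3/\Gamma_n$ to be one-ended, and a f.g. subgroup of $\Gamma$ need not have this property, even when $\mathbb H^3/\Gamma$ does. Let $M=\mathbb H^3/\Gamma$ be a hyperbolic knot complement, which is one-ended, and let $P\cong\mathbb Z^2$ be the group of the cusp, normalized to fix $\infty$ in the upper half-space. Then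
$$\mathbb H^3/P=(\mathbb C/P)\times(0,\infty)\cong T^2\times\mathbb R,$$
which has two ends.

A second try is topological. Exhaust $M$ by compact submanifolds $K_i$ and let $\Gamma_i$ be the image of $\pi_1(K_i)$. If $K_i$ has connected incompressible boundary that is also incompressible outside, then (as Lemma 6 will imply) the cover is just $\operatorname{int}K_i$, which is all we want. So one tries to compress $\partial K_i$ as far as possible. A compressing disc outside $K_i$ can be added to $K_i$. A compressing disc *inside* $K_i$ forces us to cut $K_i$, and cutting loses group elements. This cannot be avoided: in the ladder example $\Gamma$ is free, and a free group contains no closed surface group of positive genus (the latter has $H_2\cong\mathbb Z$, while subgroups of free groups are free and have $H_2=0$). So in $S\times\mathbb R$ *no* closed surface of positive genus is $\pi_1$-injective.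

Cutting along inner discs corresponds to free splittings of $\pi_1(K_i)$, and a subgroup that is not a free product survives the cut on one side. This suggests treating the freely indecomposable factors of a f.g. subgroup one at a time, replacing each by the group of a submanifold with incompressible connected boundary, and then reassembling. In the cusp example, $P$ is carried by a collar $T^2\times[0,1]$ of the cusp, which has two boundary components. If we fill in the compact complementary piece, we get the whole knot exterior, whose group $\Gamma$ has a one-ended quotient. So we must *enlarge* the subgroup.

## Textbook facts

We shall use the following.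

- (T) Tameness (Agol; Calegari–Gabai): a complete orientable hyperbolic 3-manifold with f.g. $\pi_1$ is the interior of a compact 3-manifold. In particular a f.g. torsion-free discrete subgroup of $\mathrm{PSL}_2\mathbb C$ is finitely presented.
- (L) Loop theorem: if $F$ is a boundary component of a (possibly noncompact) 3-manifold $X$ and $\pi_1(F)\to\pi_1(X)$ is not injective, there is a properly embedded disc $D\subset X$ with $\partial D\subset F$ essential in $F$.
- (I) A 3-manifold with universal cover $\mathbb R^3$ is irreducible: every embedded 2-sphere bounds a ball.
- (K) Kneser's conjecture (Hempel, *3-Manifolds*, Thm 7.1): if $Q$ is compact with incompressible boundary and $\pi_1(Q)\cong A_1\ast A_2$, then $Q=Q_1\# Q_2$ with $\pi_1(Q_i)\cong A_i$.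
- (H) (Hempel, Thm 10.2): if $Q$ is a compact, orientable, irreducible 3-manifold, $F$ is a closed component of $\partial Q$ of positive genus, and $\pi_1(F)\to\pi_1(Q)$ is an isomorphism, then $(Q,F)\cong(F\times I,F\times0)$.
- Mal'cev's theorem: f.g. linear groups are residually finite, that is, every non-trivial element survives in some finite quotient.
- Bass–Serre theory, for graphs of groups and their trees.

A surface in a 3-manifold is *incompressible* here if it is $\pi_1$-injective; for components of positive genus in the boundary, (L) turns failure into a *compressing disc* $D$.

**Definition (Grushko decomposition).** A f.g. torsion-free group $\Delta$ can be written $\Delta=\Delta_1\ast\dots\ast\Delta_m\ast F_k$ with $\Delta_i$ freely indecomposable and non-cyclic and $F_k$ free of rank $k$. By the Grushko–Neumann theorem such a decomposition exists, $m$ and $k$ are unique, the $\Delta_i$ are unique up to order and conjugacy, and the rank (minimal number of generators) is additive under free products. Put $n(\Delta)=m+k$.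

For instance $n(\mathbb Z^2)=1$, $n(F_k)=k$, and $n(\mathbb Z^2\ast\mathbb Z^2\ast\mathbb Z)=3$.

The Kurosh subgroup theorem says that a subgroup $A$ of a free product is a free product of a free group and of intersections of $A$ with conjugates of the factors. If $A$ is freely indecomposable and non-cyclic, exactly one of these factors is non-trivial, and it is not the free one, since a freely indecomposable free group is cyclic. Hence $A$ is conjugate into a factor. If the product is $(\ast_jH_j)\ast F_q$ with $F_q$ free, $A$ is conjugate into some $H_j$, because subgroups of $F_q$ are free.

## Closed surfaces separate, and compact pieces can be filled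

From here to Proposition 7, $M=\mathbb H^3/\Gamma$ is one-ended and satisfies (E).

*Smooth embeddings.* Every compact codimension-$0$ submanifold $Q\subset M$ embeds *smoothly* in $\mathbb S^3$. Let $Q'$ be $Q$ together with a collar, and embed $Q'$ topologically. By invariance of domain, $\operatorname{int}Q'$ goes homeomorphically onto an open set $W\subset\mathbb S^3$. Homeomorphic smooth 3-manifolds are diffeomorphic (Moise, Munkres), so $\operatorname{int}Q'\cong W$ smoothly, and we restrict this to $Q$. From now on embeddings of compact manifolds in $\mathbb S^3$ are smooth.

*Orientability.* If $M$ were non-orientable, a neighborhood of an embedded orientation-reversing loop would be a solid Klein bottle, whose interior would embed as an open subset of $\mathbb S^3$. This is impossible. So $\Gamma$ is a torsion-free discrete subgroup of $\mathrm{PSL}_2\mathbb C$. Also $M$ is noncompact, and it is irreducible by (I).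

**Lemma 2.** *Every closed connected surface $F\subset M$ is two-sided and separates $M$ into two components, exactly one of which has compact closure.*

*Proof.* Suppose $M\setminus F$ is connected. A short arc crossing $F$ once, transversally, has endpoints that can be joined in $M\setminus F$; this gives a loop, which we may take embedded, meeting $F$ exactly once. A compact neighborhood of $F\,\cup$ loop embeds in $\mathbb S^3$. But in $\mathbb S^3$ every loop is null-homotopic, so the mod 2 intersection number of a closed surface and a loop is $0$, a contradiction. So $F$ separates, hence it is two-sided, and $M\setminus F$ has two components. If both closures were compact, $M$ would be compact; if both were noncompact, $M$ would not be one-ended. $\square$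

**Lemma 3 (filling).** *(a) Let $Z\subset M$ be a compact connected codimension-$0$ submanifold. Each component $W$ of $M\setminus\operatorname{int}Z$ contains exactly one component of $\partial Z$. Exactly one component $U$ of $M\setminus\operatorname{int}Z$ is noncompact. The **filling** $\hat Z=M\setminus\operatorname{int}U$ is compact and connected, contains $Z$, and $\partial\hat Z$ is a single component of $\partial Z$.*

*(b) Call a compact connected codimension-$0$ submanifold $L$ **filled** if $\partial L$ is nonempty and connected. If $L$ is filled, then $M\setminus\operatorname{int}L$ is connected and noncompact, $L$ is irreducible, and if $\partial L$ is a sphere then $L$ is a ball.*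

*Proof.* (a) $W$ contains a component of $\partial Z$ because $M$ is connected. If it contained two, $F\ne F'$, a loop from $F$ to $F'$ through $W$ and back through $\operatorname{int}Z$ would cross $F$ exactly once, which is impossible since $F$ separates. So there are finitely many $W$, and as $M$ is one-ended exactly one of them is noncompact. Now $\hat Z$ is $Z$ together with the compact components; each of these meets $Z$, so $\hat Z$ is compact and connected, and $\partial\hat Z=\partial U$ is one component of $\partial Z$.

(b) By (a) each component of $U=M\setminus\operatorname{int}L$ contains a component of the connected surface $\partial L$, so $U$ is connected; it is noncompact because $M$ is. Let $\Sigma\subset\operatorname{int}L$ be a sphere. It bounds a ball $B\subset M$. The set $U$ is connected and disjoint from $\Sigma=\partial B$, so $U\subset B$ or $U\cap B=\emptyset$. As $U$ is closed and noncompact, the first is impossible, so $B\subset L$. If $\partial L$ is a sphere, it bounds a ball in $M$. This ball is a compact side of $\partial L$, and the only compact side is $L$. $\square$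

For example, in $\mathbb H^3$ the filling of the shell $\{1\le d(o,x)\le2\}$ is the ball of radius $2$. In a hyperbolic knot complement, the filling of the collar $T^2\times[0,1]$ in the cusp is a knot exterior.

## Carrying an indecomposable subgroup

The aim of the next lemma is to put one freely indecomposable subgroup into the group of a filled submanifold with incompressible boundary.

**Lemma 4.** *Let $\Delta\subset\Gamma$ be f.g., freely indecomposable and not cyclic. There is a filled $L\subset M$ whose boundary has positive genus and is $\pi_1$-injective in $M$, such that $\pi_1(L)\to\Gamma$ is injective and $\Delta$ is conjugate in $\Gamma$ into its image. Moreover $\pi_1(L)$ is freely indecomposable and not cyclic.*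

*Proof.* Say that $\Delta$ *lifts to* a connected submanifold $Z$ if there is a homomorphism $s:\Delta\to\pi_1(Z)$ whose composition with $\pi_1(Z)\to\Gamma$ is the inclusion of $\Delta$ followed by a conjugation of $\Gamma$. Such an $s$ is injective. If $Z\subset Z'$ and $\Delta$ lifts to $Z$, it lifts to $Z'$.

**Step 1: $\Delta$ lifts to some filled submanifold.** Let $(K_i)$ be an exhaustion of $M$ by compact connected codimension-$0$ submanifolds. By (T), $\Delta$ has a finite presentation. Represent the finitely many generators by loops in some $K_i$. Each of the finitely many relators becomes a loop that is null-homotopic in $M$, hence in some larger $K_{i'}$, since null-homotopies have compact image. So $\Delta$ lifts to $K_{i'}$, and hence to the filled $\hat K_{i'}$.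

**Step 2: choose the carrier.** Among all filled $L$ to which $\Delta$ lifts, choose one with $g=\operatorname{genus}(\partial L)$ minimal. Then $g\ge1$: otherwise $L$ is a ball by Lemma 3, and $\Delta\ne1$ would inject into a trivial group.

**Step 3: minimality makes $\partial L$ incompressible.** Suppose $\pi_1(\partial L)\to\pi_1(M)$ is not injective. If $\partial L$ were $\pi_1$-injective in both $L$ and $M\setminus\operatorname{int}L$, then by van Kampen $\pi_1(M)$ would be an amalgam over $\pi_1(\partial L)$, and $\pi_1(\partial L)$ would inject. So injectivity fails on one side, and by (L) that side contains a properly embedded disc $D$ with $\partial D$ essential in $\partial L$. Surgering $\partial L$ along $D$ (remove an annulus around $\partial D$, add two parallel copies of $D$) gives one surface of genus $g-1$ if $\partial D$ does not separate $\partial L$. If it does, we get two surfaces of genera summing to $g$, both positive because $\partial D$ bounds no disc in $\partial L$. In either case every component has genus $<g$.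

(a) *$D$ lies outside, $D\subset M\setminus\operatorname{int}L$.* Let $Z=L\cup N(D)$ with $N(D)$ a thickening of $D$. Then $\Delta$ lifts to $Z$, hence to $\hat Z$. The surface $\partial\hat Z$ is a component of $\partial Z$, which is the surgered surface, so its genus is $<g$, contradicting the choice of $L$.

(b) *$D$ lies inside, $D\subset L$.* Cutting $L$ along $D$ gives either a connected $L_1$ with $\pi_1(L)=\pi_1(L_1)\ast\mathbb Z$, or $L_1\sqcup L_2$ with $\pi_1(L)=\pi_1(L_1)\ast\pi_1(L_2)$. The group $s(\Delta)\cong\Delta$ is freely indecomposable and non-cyclic, so by Kurosh it is conjugate in $\pi_1(L)$ into some $\pi_1(L_a)$. Composing $s$ with this conjugation, we see that $\Delta$ lifts to $L_a$, hence to $\hat L_a$. The surface $\partial\hat L_a$ is a component of $\partial L_a$, hence of the surgered surface, so its genus is $<g$, again a contradiction.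

So $\partial L$ is $\pi_1$-injective in $M$, hence in both sides.

**Step 4: properties of $\pi_1(L)$.** By van Kampen, $\Gamma$ is an amalgam of $\pi_1(L)$ and $\pi_1(M\setminus\operatorname{int}L)$ over $\pi_1(\partial L)$ with injective edge maps, so $\pi_1(L)$ injects. Since $\Delta$ lifts to $L$, it is conjugate into the image, and $\pi_1(L)$ contains a copy of $\Delta$, so it is not cyclic. Suppose $\pi_1(L)=A_1\ast A_2$. By (K), $L=Q_1\#Q_2$ with $\pi_1(Q_i)\cong A_i$. By Lemma 3 the connecting sphere bounds a ball in $L$. This ball is one of the two sides of the sphere in $L$, so one summand is $\mathbb S^3$, and $A_1$ or $A_2$ is trivial. $\square$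

Both cases of Step 3 occur already for filled tori in $\mathbb H^3$. A standard solid torus has a disc of type (b), and cutting gives a ball. A ball minus an open tube around a properly embedded knotted arc has boundary a torus with a disc of type (a), the meridian disc of the tube; adding its thickening and filling gives back a ball.

## Reassembling free factors: minimize the number of factors first

Let $\Delta=\Delta_1\ast\dots\ast\Delta_m\ast F_k$ be a f.g. subgroup of $\Gamma$, and enlarge each $\Delta_i$ to $G_i\supset\Delta_i$ by Lemma 4. Is $\langle G_1,\dots,G_m,F_k\rangle$ still the free product of these groups? In general it is not.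

Here is a failure. Let $\Gamma$ be the group of a hyperbolic knot complement and $P\subset\Gamma$ a cusp group. Take $g\in\Gamma$ such that $P_2=gPg^{-1}$ has another fixed point, and normalize so that $P$ fixes $\infty$ and $P_2$ fixes $0$. Then $P$ acts on $\mathbb C$ by a lattice of translations, and so does $P_2$ in the coordinate $w=1/z$. Choose finite-index subgroups $P'\subset P$, $P_2'\subset P_2$ whose non-trivial translations all have length greater than $2$. Non-trivial elements of $P'$ map $\{|z|\le1\}$ into $\{|z|>1\}$, and non-trivial elements of $P_2'$ map $\{|z|\ge1\}\cup\{\infty\}$ into $\{|z|<1\}$. By ping-pong, $\Delta=\langle P',P_2'\rangle=P'\ast P_2'\cong\mathbb Z^2\ast\mathbb Z^2$. For both factors the knot exterior $L$ is a legitimate carrier in Lemma 4: its boundary is the cusp torus, which is $\pi_1$-injective, and $\pi_1(L)=\Gamma$, which is freely indecomposable by Step 4 above. With $G_1=G_2=\Gamma$ the map $G_1\ast G_2\to\Gamma$ is very far from injective.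

But here $n(\Delta)=2$, while the larger group $\Gamma$ has $n(\Gamma)=1$. The number of factors dropped, so $\Delta$ was the wrong group to start from. This suggests the remedy: start with a group whose number of factors cannot be lowered by enlarging.

**Lemma 5.** *Let $\Gamma_0\subset\Gamma$ be f.g. There is a f.g. group $\Gamma''$ with $\Gamma_0\subset\Gamma''\subset\Gamma$ and*
$$\Gamma''=G_1\ast\dots\ast G_m\ast F_k, \tag{1}$$
*where $F_k$ is free of rank $k$ and each $G_i$ is a $\Gamma$-conjugate of the image of $\pi_1(L_i)$, with $L_i$ as in Lemma 4.*

*Proof.* **Step 1: set-up.** Among all f.g. groups $\Delta$ with $\Gamma_0\subset\Delta\subset\Gamma$ choose one with $n(\Delta)$ minimal, and let $\Delta=\Delta_1\ast\dots\ast\Delta_m\ast F_k$ be its Grushko decomposition. If $m=0$, take $\Gamma''=\Delta$. Let $m\ge1$. By Lemma 4, $\Delta_i\subset G_i$ with $G_i$ as claimed. Put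
$$H=\Gamma''=\langle G_1,\dots,G_m,F_k\rangle\supset\Delta\supset\Gamma_0,\qquad G=G_1\ast\dots\ast G_m\ast F_k\ \text{(abstract free product)},$$
and let $\varphi:G\to H$ be the natural surjection. It is injective on each $G_i$. We must show that $\varphi$ is injective. Let $H=H_1\ast\dots\ast H_p\ast F_q$ be the Grushko decomposition of $H$. Since $H$ is f.g. and contains $\Gamma_0$, minimality gives
$$p+q=n(H)\ge n(\Delta)=m+k. \tag{2}$$

**Step 2: counting shows $p=m$ and $q=k$.** Each $G_i$ is freely indecomposable and non-cyclic, so by Kurosh $G_i\subset h_iH_{j(i)}h_i^{-1}$ for some $h_i\in H$ and some index $j(i)$. Let $J=\{j(1),\dots,j(m)\}$ and $u=p-|J|$. Killing all $H_j$ with $j\in J$ gives the quotient $\bar H=(\ast_{j\notin J}H_j)\ast F_q$ of $H$. The surjection $G\to H\to\bar H$ kills every $G_i$, so $F_k$ surjects onto $\bar H$ and $\operatorname{rank}\bar H\le k$. Each $H_j$ is torsion-free and non-cyclic, so has rank at least $2$. By additivity of rank,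
$$k\ \ge\ \sum_{j\notin J}\operatorname{rank}H_j+q\ \ge\ 2u+q .$$
Together with (2) and $|J|\le m$,
$$m+k\le p+q=|J|+u+q\le m+u+q\le m+k-u .$$
Hence $u=0$ and all inequalities are equalities: $|J|=p$, $|J|=m$ and $q=k$. So $p=m$, $q=k$, and every index $j$ occurs as some $j(i)$.

If we knew that $G\cong H$ abstractly, we would be done, because f.g. residually finite groups are Hopfian. We only know that the two groups have equally many factors and that $G_i$ sits in a conjugate of $H_{j(i)}$. So we compare trees.

**Step 3: chain complexes of the two trees.** Let $r=m+k-1$. The group $G$ is the fundamental group of a graph of groups with $m\ge1$ vertices carrying $G_1,\dots,G_m$, with $m-1$ edges forming a tree and $k$ loops at the first vertex, all edge groups trivial. Its Bass–Serre tree $S$ has vertex set $\bigsqcup_iG/G_i$ and $r$ free orbits of edges, and $G$ acts without inversions. The group $N=\ker\varphi$ is normal and $N\cap G_i=1$, so $N$ meets each conjugate of $G_i$ trivially. These conjugates are the vertex stabilizers, so $N$ acts freely on $S$. Hence $\Theta=S/N$ is a connected graph with $\pi_1(\Theta)\cong N$. The group $H=G/N$ acts on $\Theta$ with vertex set $\bigsqcup_iH/G_i$ and $r$ free orbits of edges. Since $\Theta$ is connected, its cellular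 chains give an exact sequence
$$\mathbb Z[H]^r=C_1(\Theta)\xrightarrow{\ \partial\ }\bigoplus_i\mathbb Z[H/G_i]\xrightarrow{\ \epsilon\ }\mathbb Z\to0, \tag{3}$$
and $\ker\partial=H_1(\Theta;\mathbb Z)$. In the same way $H=H_1\ast\dots\ast H_p\ast F_q$ acts on a tree with vertex set $\bigsqcup_jH/H_j$ and $p+q-1=r$ free orbits of edges (this is where Step 2 is used). A tree has no $H_1$, so
$$0\to\mathbb Z[H]^r\to\bigoplus_j\mathbb Z[H/H_j]\xrightarrow{\ \epsilon\ }\mathbb Z\to0 \tag{4}$$
is exact.

**Step 4: a surjective endomorphism of $\mathbb Z[H]^r$.** Because $G_ih_i\subset h_iH_{j(i)}$, the maps
$$H/G_i\to H/H_{j(i)},\qquad xG_i\mapsto xh_iH_{j(i)},$$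
are well defined. They are equivariant and onto, and every $j$ occurs. So they induce a surjection from the middle term of (3) to the middle term of (4), compatible with the two maps $\epsilon$. It maps kernel onto kernel: if $y$ lies in the target $\ker\epsilon$ and $x$ is any lift of $y$, then $\epsilon(x)=\epsilon(y)=0$. By (3), $\partial$ is onto the source $\ker\epsilon$, and by (4) the target $\ker\epsilon$ is $\mathbb Z[H]^r$. We get a surjective $\mathbb Z[H]$-linear map
$$\alpha:\ \mathbb Z[H]^r\xrightarrow{\ \partial\ }\ker\epsilon\longrightarrow\mathbb Z[H]^r .$$

**Step 5: $\alpha$ is injective.** The group $H$ is f.g. and linear, since $\mathrm{PSL}_2\mathbb C\cong\mathrm{SO}_3(\mathbb C)$, so it is residually finite. Suppose $0\ne x\in\ker\alpha$. Finitely many group elements occur in $x$. For each pair $h\ne h'$ of them there is a finite-index normal subgroup missing $h^{-1}h'$; intersecting these we get a finite-index $Q\lhd H$ such that all these elements have distinct images in $H/Q$. So the image $\bar x\in\mathbb Z[H/Q]^r$ of $x$ is nonzero. The map $\alpha$ is given by a matrix over $\mathbb Z[H]$; reducing its entries modulo $Q$ gives an endomorphism $\alpha_Q$ of $\mathbb Z[H/Q]^r$ compatible with $\alpha$, and $\alpha_Q$ is surjective because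 $\alpha$ is. But $\mathbb Z[H/Q]^r$ is a free abelian group of finite rank, and a surjective endomorphism of such a group is injective. Since $\alpha_Q(\bar x)$ is the image of $\alpha(x)=0$, this is a contradiction.

**Step 6: conclusion.** Since $\alpha$ factors through $\partial$, the map $\partial$ is injective, so $H_1(\Theta;\mathbb Z)=0$. The group $N=\pi_1(\Theta)$ is free with trivial abelianization, so $N=1$. Hence $\varphi$ is an isomorphism, which is (1). $\square$

## Recognizing a cover from a compact piece

To identify covers we need to know that a compact piece with incompressible boundary and the full fundamental group determines the manifold.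

**Lemma 6.** *Let $V$ be a complete orientable hyperbolic 3-manifold with f.g. $\pi_1$. Let $Q\subset V$ be a compact connected codimension-$0$ submanifold with $\partial Q\ne\emptyset$, all of whose boundary components have positive genus and are incompressible in $Q$. Suppose $\pi_1(Q)\to\pi_1(V)$ is an isomorphism. Then $V\setminus\operatorname{int}Q\cong\partial Q\times[0,\infty)$. In particular $V\cong\operatorname{int}Q$, and the number of ends of $V$ equals the number of components of $\partial Q$.*

*Proof.* **Step 1: each outside component has the group of one boundary surface.** Each component of $\partial Q$ injects into $\pi_1(Q)\cong\pi_1(V)$, hence into $\pi_1$ of both sides. So $\pi_1(V)$ is the fundamental group of a graph of groups with injective edge maps, whose vertices are $Q$ and the components of $V\setminus\operatorname{int}Q$ and whose edges are the components of $\partial Q$. The quotient of $\pi_1(V)$ by the normal closure of all vertex groups is $\pi_1$ of the underlying graph. The vertex group $\pi_1(Q)$ is everything, so this quotient is trivial and the graph is a tree. Thus each component $E$ of $V\setminus\operatorname{int}Q$ meets $Q$ in exactly one surface $F$, and $\pi_1(V)$ is obtained from $\pi_1(Q)$ by amalgamating the groups $\pi_1(E)$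 along the $\pi_1(F)$. By normal forms $\pi_1(E)\cap\pi_1(Q)=\pi_1(F)$. Since $\pi_1(Q)$ is everything, $\pi_1(F)\to\pi_1(E)$ is onto, hence an isomorphism.

**Step 2: each outside component is a product.** By (T), $V=\operatorname{int}\bar V$ with $\bar V$ compact. Let $\bar E$ be the closure of $E$ in $\bar V$. It is compact and orientable, with $\partial\bar E=F\sqcup(\bar E\cap\partial\bar V)$, and $\pi_1(\bar E)=\pi_1(E)$. It is irreducible: a sphere in $\bar E$ may be pushed into $E\setminus F$, and it bounds a ball $B$ in $V$, which is irreducible by (I). The surface $F$ is connected, disjoint from $\partial B$, and $\pi_1$-injective of positive genus, so it is not contained in $B$. Hence $F\cap B=\emptyset$, and as $B$ is connected and meets $E$, $B\subset E$. By (H), $(\bar E,F)\cong(F\times I,F\times0)$. Comparing boundaries, $\bar E\cap\partial\bar V=F\times1$, so $E\cong F\times[0,\infty)$. $\square$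

## The covers of the enlarged subgroups

**Proposition 7.** *Let $\Gamma''$ be as in Lemma 5. Then $M''=\mathbb H^3/\Gamma''$ has one topological end and is homeomorphic to a submanifold of $\mathbb S^3$.*

*Proof.* By (T), $M''\cong\operatorname{int}C$ with $C$ compact and orientable. $C$ is irreducible by (I). Also $\partial C\ne\emptyset$, since $M''$ covers the noncompact $M$ and so is noncompact.

**Step 1: cut $C$ into pieces with incompressible or spherical boundary.** As long as some boundary component of positive genus of some piece is compressible in that piece, cut the piece along a compressing disc, using (L). The scars of earlier cuts are disjoint discs in the boundary of the pieces. An ambient isotopy can shrink them into small discs missing the boundary curve of the new disc, so, reversing this isotopy, we may isotope the new disc until its boundary is off the scars. Thus all cutting discs are disjoint and properly embedded in $C$. The process stops, because the sum of the squares of the genera of all boundary components strictly decreases: $(g-1)^2<g^2$ for $g\ge1$, and $g_1^2+g_2^2<(g_1+g_2)^2$ for $g_1,g_2\ge1$. In the end every boundary component of every piece is a sphere or incompressible of positive genus.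

**Step 2: the pieces are irreducible, and those with a spherical boundary component are balls.** A sphere in the interior of a piece bounds a ball $B\subset\operatorname{int}C$. Each cutting disc is connected, disjoint from $\partial B$, and meets $\partial C$, so it is not inside $B$ and hence avoids $B$. So $B$ lies in the piece. If a piece has a spherical boundary component, a parallel sphere in its interior bounds a ball in the piece. This ball is one of the two sides of the parallel sphere, and it is not the collar $\mathbb S^2\times I$, which has two boundary spheres. So the piece is a ball with a collar attached, that is, a ball.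

**Step 3: match the other pieces with the $G_i$.** Call the other pieces $P_1,\dots,P_s$. They have nonempty boundary, all of it incompressible of positive genus. So $\pi_1(P_a)$ contains a closed surface group of positive genus and is non-cyclic. It is freely indecomposable: if $\pi_1(P_a)=A_1\ast A_2$, then by (K) $P_a$ is a corresponding connected sum, the connecting sphere bounds a ball in $P_a$ by Step 2, and one of $A_1,A_2$ is trivial. A thickened cutting disc $D\times[-1,1]$ is a 1-handle attached along $D\times\{\pm1\}$, so $C$ is recovered from the pieces by attaching 1-handles. Therefore, for some $l$,
$$\Gamma''\cong\pi_1(P_1)\ast\dots\ast\pi_1(P_s)\ast F_l .$$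
Compare with (1). The $G_i$ are freely indecomposable and non-cyclic by Lemma 4. By uniqueness of Grushko decompositions $s=m$, and after reordering $\pi_1(P_i)$ is conjugate to $G_i$ in $\Gamma''$.

**Step 4: each $P_i$ has connected boundary and embeds in $\mathbb S^3$.** Push $P_i$ slightly into $\operatorname{int}C=M''$, and let $V_i=\mathbb H^3/G_i$, which covers both $M''$ and $M$. The group $\pi_1(P_i)$ injects in $\Gamma''$ with image conjugate to $G_i$, so the inclusion $P_i\subset M''$ lifts to a map $P_i\to V_i$ inducing an isomorphism on $\pi_1$. The lift is an embedding, because its composition with the covering is injective. Likewise $\pi_1(L_i)$ injects in $\Gamma$ with image conjugate to $G_i$, so the inclusion $L_i\subset M$ lifts to an embedding in $V_i$ inducing an isomorphism on $\pi_1$. Both copies satisfy the hypotheses of Lemma 6: all boundary components have positive genus and are incompressible, by Step 1 for $P_i$ and by Lemma 4 for $L_i$. From $L_i$, whose boundary is connected, we get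
$$V_i\cong\operatorname{int}L_i\quad\text{with exactly one end.}$$
From $P_i$ we get that $\partial P_i$ has as many components as $V_i$ has ends, namely one. Moreover $P_i$ embeds in $V_i\cong\operatorname{int}L_i$, and $L_i$ embeds in $\mathbb S^3$ by (E).

**Step 5: $M''$ is one-ended.** All pieces, the $P_i$ and the balls, have connected boundary, and $C$ is obtained from them by attaching 1-handles, which we attach one after another. A 1-handle joining two components joins their boundaries, and a 1-handle attached to a single component with connected boundary keeps that boundary connected. Hence $\partial C$ is connected, and $M''\cong\operatorname{int}C$ is one-ended.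

**Step 6: $M''$ embeds in $\mathbb S^3$.** Orient $C$ and give the pieces the induced orientations. Embed each piece in $\mathbb S^3$ preserving orientation, composing with a reflection if necessary. The image is compact with nonempty boundary, so it misses a small open ball and lies in the complementary closed ball. So we can place the pieces in disjoint balls of $\mathbb S^3$. The complement in $\mathbb S^3$ of a connected piece with connected boundary is connected, since each complementary component borders a component of the boundary of the piece; so its complement in its ball is connected too. Hence the complement of the union of all pieces is connected. Choose disjoint arcs in it joining the pieces in the same pattern as the 1-handles of $C$, and thicken them to 1-handles. Let $C'\subset\mathbb S^3$ be the result, oriented as a subset of $\mathbb S^3$.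

Both $C$ and $C'$ are obtained from the same oriented pieces by attaching 1-handles in the same pattern, compatibly with the orientations. On a connected oriented surface, any two families of equally many disjoint, orientation-preservingly parametrized discs are related by an ambient isotopy (the disc theorem). Each piece has a connected boundary, so this applies to the attaching discs of the handles on it, and the isotopies extend over collars in the pieces. So there are homeomorphisms of the pieces carrying the attaching maps of the handles of $C$ to those of $C'$ up to isotopy, and $C\cong C'$. Thus $C$, and hence $M''$, embeds in $\mathbb S^3$. If $m=0$, all pieces are balls and $C$ is a handlebody or a ball. $\square$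

Connectedness of $\partial P_i$ is used in both Step 5 and Step 6, and it comes from the fact that $L_i$ is filled. For the bad subgroup $P\cong\mathbb Z^2$ of a knot group the single piece would be $T^2\times I$.

## Proof of Theorems A and B, and locally free groups

**Proof of Theorem B.** *(2)⇒(3).* Let $M$ be one-ended with (E), and enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$. Inductively apply Lemma 5 to $\Gamma_0=\langle\gamma_1\rangle$ if $n=1$ and to $\langle\Gamma_{n-1},\gamma_n\rangle$ if $n\ge2$, and let $\Gamma_n$ be the resulting group $\Gamma''$. The $\Gamma_n$ are f.g. and nested, and $\bigcup_n\Gamma_n=\Gamma$. By Proposition 7 each $\mathbb H^3/\Gamma_n$ is one-ended and homeomorphic to a submanifold of $\mathbb S^3$.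

*(3)⇒(1).* By the Quoted Theorem each $\mathbb H^3/\Gamma_n$ is a limit of knot complements. By Lemma 1, so is $M$.

*(1)⇒(2).* A compact codimension-$0$ submanifold of $M$ lies in some ball $B(p,R)$, which embeds in some $M_{K_i}\subset\mathbb S^3$. $\blacksquare$

**Proof of Theorem A.** If $M$ is homeomorphic to a submanifold of $\mathbb S^3$, then (E) holds, and (2)⇒(1) of Theorem B applies. $\blacksquare$

**Proof of Corollary C.** The manifold $\mathbb H^3/\Gamma$ is not assumed one-ended here, but Lemma 1 did not need that. Write $\Gamma=\bigcup_n\Gamma_n$ with $\Gamma_n$ f.g. and nested; each $\Gamma_n$ is free. By (T) and (I), $\mathbb H^3/\Gamma_n$ is the interior of a compact orientable irreducible 3-manifold $C_n$. Its boundary is nonempty: a closed orientable hyperbolic 3-manifold has $H_3(\pi_1)\ne0$, while free groups have no homology in degree $3$. Apply Steps 1 and 2 of the proof of Proposition 7 to $C_n$; they use only that the manifold is compact, orientable, irreducible and has nonempty boundary. A piece that is not a ball would have a boundary component of positive genus whose group injects into the group of the piece. The latter is a free factor of $\Gamma_n$, so a closed surface group of positive genus would lie in a free group, which is impossible.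 So all pieces are balls, and $C_n$ is a connected orientable manifold obtained from balls by attaching 1-handles, that is, a handlebody or a ball. Hence $\mathbb H^3/\Gamma_n$ is one-ended and embeds in $\mathbb S^3$. By the Quoted Theorem it is a limit of knot complements, and by Lemma 1 so is $\mathbb H^3/\Gamma$. $\blacksquare$
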